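\title{A locally uniformly rotund norm on $c_0$ that fails Lindenstrauss property A}

\begin{abstract}
A Banach space $X$ has Lindenstrauss property A if the norm attaining operators are dense in $\mathcal{L}(X,Y)$ for every Banach space $Y$. We show that local uniform rotundity does not imply property A. We construct two explicit locally uniformly rotund norms on $c_0$, as close to the sup norm as we wish, such that the identity $T$ between them lies at distance almost $\|T\|$ from the norm attaining operators. The same failure occurs for a suitable locally uniformly rotund renorming of every separable space containing $c_0$. For spaces with an unconditional basis, it characterizes the presence of $c_0$.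
\end{abstract}

\section{The question and the results}

All spaces are over $\mathbb{K}=\mathbb{R}$ or $\mathbb{C}$. For Banach spaces $X$ and $Y$, let $\mathcal{L}(X,Y)$ be the space of bounded linear operators from $X$ to $Y$ with the operator norm. An operator $S$ \emph{attains its norm} if $\|Sx\|=\|S\|$ for some $x$ with $\|x\|=1$, and $\operatorname{NA}(X,Y)$ denotes the set of such operators. The space $X$ has (\emph{Lindenstrauss}) \emph{property A} if $\operatorname{NA}(X,Y)$ is norm-dense in $\mathcal{L}(X,Y)$ for every Banach space $Y$.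

If $X\neq\{0\}$ is finite-dimensional, its unit sphere is compact and every operator attains its norm. In infinite dimensions one can only ask for density. The diagonal operator $e_n\mapsto(1-\frac1n)e_n$ on $\ell_2$ has norm $1$ and strictly shortens every nonzero vector; but if the diagonal entries with $n\ge N$ are replaced by $1$, the new operator attains its norm and is within $1/N$ of the old one. Property A asks for such a repair for every operator on $X$, whatever its range space.

A Banach space $X$ is \emph{locally uniformly rotund} (LUR) if $\|x\|=\|x_n\|=1$ and $\|x_n+x\|\to2$ imply $\|x_n-x\|\to0$: a chord of the unit sphere with one fixed end, whose midpoint is almost on the sphere, must be short. We study the following question, which is left open in \cite{JMR}.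

\begin{quote}
\emph{Does every LUR Banach space $X\neq\{0\}$ have property A?}
\end{quote}

The zero space is excluded because it has no unit vector.

There are two reasons to guess yes. First, the simplest obstruction to property A, shown in Example~\ref{ex:sup} below, uses line segments in the unit sphere of $X$, and an LUR sphere contains none: if the segment from $x$ to $y$ lies in the sphere, then $\|x+y\|=2$, and the definition applied to the constant sequence $x_n=y$ gives $x=y$. Second, LUR offers a substitute for compactness. Let $\|x\|=1$ and let $f\in X^*$ satisfy $\|f\|=f(x)=1$. If $\|u_n\|=1$ and $|f(u_n)|\to1$, choose unimodular scalars $\theta_n$ with $f(\theta_nu_n)=|f(u_n)|$; then $\|x+\theta_nu_n\|\ge 1+|f(u_n)|\to2$, so $\theta_nu_n\to x$. This suggests a repair. Given $T$, pick a unit vector $x$ with $\|Tx\|\ge\|T\|-\gamma>0$ and set $T_1=T+\varepsilon f(\cdot)\,Tx/\|Tx\|$. A unit vector $u$ with $\|T_1u\|\ge\|T_1x\|=\|Tx\|+\varepsilon$ satisfies $\|T\|+\varepsilon|f(u)|\ge\|T\|-\gamma+\varepsilon$, that is, $|f(u)|\ge1-\gamma/\varepsilon$. The vectors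 at which $T_1$ is large are thus pushed toward the multiples of $x$. The weak point is the rate: how small $\gamma/\varepsilon$ must be for $u$ to be close to a multiple of $x$ depends on $x$, and $x$ was chosen after $\gamma$.

The answer to the question is no, already for a renorming of $c_0$, the space of scalar sequences tending to $0$, with sup norm $\|\cdot\|_\infty$ and unit vectors $e_k$, $k\in\mathbb{N}=\{1,2,\dots\}$. For $x\in c_0$, only finitely many coordinates exceed a given positive number in modulus, so the nonzero moduli $|x_k|$ can be listed with multiplicity in nonincreasing order. The \emph{decreasing rearrangement} $x^*=(x_1^*,x_2^*,\dots)$ is this list, completed by zeros if it is finite; in particular $x_1^*=\|x\|_\infty$. Fix $W>0$ and $\eta>0$ with $\eta(1+W)<1$, put $w_n=W2^{-n}$, so that $\sum_n w_n=W$, and define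
\begin{equation}\label{eq:norms}
\|x\|_X^2=\|x\|_\infty^2+\eta\sum_{j=1}^\infty w_j\,(x_j^*)^2,
\qquad
\|y\|_Y^2=\|y\|_X^2+\sum_{k=1}^\infty w_k|y_k|^2 .
\end{equation}
The first sum weights a coordinate by its \emph{rank} among the moduli, the second by its \emph{position}.

\begin{theorem}\label{thm:main}
The formulas \eqref{eq:norms} define equivalent norms on $c_0$, and the spaces $X=(c_0,\|\cdot\|_X)$ and $Y=(c_0,\|\cdot\|_Y)$ are LUR. Let $T\colon X\to Y$ be the identity map. Every $S\in\operatorname{NA}(X,Y)$ satisfies
\[
\|S-T\|\ \ge\ \rho(\eta,W):=\frac{1-\sqrt{\eta(1+W)}}{\sqrt{1+\eta W}+\sqrt{\eta}}\ >\ 0 .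
\]
Hence $X$ is LUR and fails property A.
\end{theorem}

For $W=1$ and $\eta=\frac1{16}$ we get
\begin{equation}\label{eq:half}
\rho\big(\tfrac1{16},1\big)=\frac{4-\sqrt2}{\sqrt{17}+1}>\frac12 ,
\end{equation}
because the inequality is equivalent to $2\sqrt2+\sqrt{17}<7$, and $2\sqrt2<2.83$, $\sqrt{17}<4.13$.

The second theorem measures how badly density can fail and which spaces admit such a norm. We say that $E$ \emph{contains a copy of $c_0$} if a closed subspace of $E$ is isomorphic to $c_0$, and that a norm on $E$ has property A if $E$ with that norm does. The remaining terms are recalled in Section~\ref{sec:other}.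

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(a)] For every $\delta\in(0,1)$ there are LUR norms on $c_0$ with $\|\cdot\|_\infty\le\|\cdot\|_X\le\|\cdot\|_Y\le(1+\delta)\|\cdot\|_\infty$ such that the identity $T\colon X\to Y$ satisfies $\operatorname{dist}(T,\operatorname{NA}(X,Y))\ge(1-\delta)\|T\|$. The constant $1$ is optimal, since $0\in\operatorname{NA}(X,Y)$ gives $\operatorname{dist}(T,\operatorname{NA}(X,Y))\le\|T\|$.
\item[(b)] If $E$ admits an equivalent LUR norm and has a complemented subspace isomorphic to $c_0$, then $E$ has an equivalent LUR norm failing property A. In particular this holds for every separable $E$ containing a copy of $c_0$, for example $C(K)$ for every infinite compact metric space $K$.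
\item[(c)] For a Banach space $E$ with an unconditional basis the following are equivalent: \textup{(i)} $E$ contains no copy of $c_0$; \textup{(ii)} $E$ has the Radon--Nikod\'ym property; \textup{(iii)} every equivalent norm on $E$ has property A; \textup{(iv)} every equivalent LUR norm on $E$ has property A.
\end{enumerate}
\end{theorem}

\section{Second differences and the sup norm}\label{sec:second}

If $S$ attains its norm at $x$, then $\|S\|^2\|u\|^2-\|Su\|^2$ is nonnegative and vanishes at $u=x$. At such a minimum the second differences of the two terms can be compared. For a seminorm $q$ on a vector space put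
\[
D_q(x,h)=\tfrac12\big(q(x+h)^2+q(x-h)^2\big)-q(x)^2 ,
\]
and write $D_E$ when $q$ is the norm of a space $E$. This number measures how convex $q^2$ is at $x$ in the direction $h$.

\begin{lemma}\label{lem:attain}
Let $S\in\mathcal{L}(E,F)$ and $x\in E$ satisfy $\|Sx\|=\|S\|\|x\|$. Then $D_F(Sx,Sh)\le\|S\|^2D_E(x,h)$ for every $h\in E$.
\end{lemma}

\begin{proof}
Average the inequalities $\|Sx\pm Sh\|^2\le\|S\|^2\|x\pm h\|^2$ over the two signs and subtract the equality $\|Sx\|^2=\|S\|^2\|x\|^2$.
\end{proof}

We use three properties of $D_q$. The triangle inequality gives $q(u+v)^2\le(q(u)+q(v))^2$, hence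
\begin{equation}\label{eq:convex}
2q(u)^2+2q(v)^2-q(u+v)^2\ \ge\ \big(q(u)-q(v)\big)^2\ \ge\ 0 .
\end{equation}
For $u=x+h$, $v=x-h$ the left side is $4D_q(x,h)$, so $D_q\ge0$. Next, if $q^2=q_1^2+q_2^2$, then $D_q=D_{q_1}+D_{q_2}$. Finally, if $q$ comes from a semi-inner product, the parallelogram law says $D_q(x,h)=q(h)^2$. Consequently, if $\|\cdot\|_F^2=q^2+\sum_kw_k|\cdot_k|^2$ on $c_0$ for some seminorm $q$, then
\begin{equation}\label{eq:lower}
D_F(u,v)\ \ge\ \sum_k w_k|v_k|^2\qquad(u,v\in c_0).
\end{equation}
The lower bound does not depend on $u$. This matters because $u$ will be $Sx$, about which we know little.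

\begin{example}\label{ex:sup}
Take $\eta=0$ in \eqref{eq:norms}: let $X_0=(c_0,\|\cdot\|_\infty)$, and let $Y_0$ be $c_0$ with $\|y\|_{Y_0}^2=\|y\|_\infty^2+\sum_kw_k|y_k|^2$. Suppose that $S\colon X_0\to Y_0$ attains its norm at a unit vector $x$. Choose $k$ with $|x_k|\le\frac12$. Some other coordinate of $x$ has modulus $1$, so $\|x\pm\frac12e_k\|_\infty=1$ and $D_{X_0}(x,\frac12e_k)=0$. By \eqref{eq:lower} and Lemma~\ref{lem:attain},
\[
\tfrac14\,w_k\,|(Se_k)_k|^2\le D_{Y_0}\big(Sx,\tfrac12Se_k\big)\le0 .
\]
So $(Se_k)_k=0$, and $\|S-\mathrm{Id}\|\ge\|Se_k-e_k\|_\infty\ge1=\rho(0,W)$. Thus $X_0$ fails property A.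
\end{example}

The argument used a direction $h$ with $D_{X_0}(x,h)=0$. In an LUR space there is no such $h\neq0$ (Lemma~\ref{lem:criterion} below, applied to $x+h$ and the constant sequence $x-h$). But Lemma~\ref{lem:attain} is an inequality, and it needs less: at every point of $X$, some direction in which $X$ is less convex than $Y$ by a fixed factor. The task is to make $c_0$ LUR while keeping such directions.

\section{Weights by rank}\label{sec:norms}

The first idea is to add a small multiple of the position-weighted sum to the sup norm: $\|x\|^2=\|x\|_\infty^2+\eta\sum_kw_k|x_k|^2$. This norm is not LUR. For $x=e_1$ and $x_n=e_1+e_n$ we have $\|x_n\|^2=\|x\|^2+\eta w_n$ and $\|x+x_n\|^2=4\|x\|^2+\eta w_n$, so $2\|x\|^2+2\|x_n\|^2-\|x+x_n\|^2=\eta w_n\to0$ while $\|x_n-x\|\ge1$, and Lemma~\ref{lem:criterion} below applies. A bump far out is almost invisible to weights attached to positions. Weights attached to ranks see it: $(e_1+e_n)^*_2=1$ for every $n\ge2$, and the bump adds $\eta w_2$ to $\|e_1\|_X^2$. This is the reason for the definition of $\|\cdot\|_X$.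

The map $x\mapsto x^*$ is not linear, so the triangle inequality needs an argument. For $m\in\mathbb{N}$ and $x\in c_0$ let
\[
\sigma_m(x)=\sup\Big\{\Big(\sum_{k\in A}|x_k|^2\Big)^{1/2}:\ A\subset\mathbb{N},\ |A|=m\Big\}.
\]
As a finite supremum of seminorms, $\sigma_m$ is a seminorm. The $j$-th largest modulus among the coordinates in $A$ is at most $x_j^*$, and equality holds for all $j\le m$ when $A$ carries the $m$ largest moduli. So the supremum is attained, and
\begin{equation}\label{eq:sigma}
\sigma_m(x)^2=\sum_{j=1}^m(x_j^*)^2 .
\end{equation}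

\begin{lemma}\label{lem:norms}
Put $\alpha_m=\eta(w_m-w_{m+1})>0$. Then $\|x\|_X^2=\|x\|_\infty^2+\sum_m\alpha_m\sigma_m(x)^2$. Both $\|\cdot\|_X$ and $\|\cdot\|_Y$ are norms, and
\begin{equation}\label{eq:equiv}
\|x\|_\infty\le\|x\|_X\le\sqrt{1+\eta W}\,\|x\|_\infty,
\qquad
\|x\|_X\le\|x\|_Y\le\sqrt{1+W}\,\|x\|_X .
\end{equation}
In particular $X$ and $Y$ are Banach spaces and $1\le\|T\|\le\sqrt{1+W}$.
\end{lemma}

\begin{proof}
Since $w_j\to0$, we have $\eta w_j=\sum_{m\ge j}\alpha_m$. Exchanging the order of summation of nonnegative terms and using \eqref{eq:sigma},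
\[
\eta\sum_jw_j(x_j^*)^2=\sum_m\alpha_m\sum_{j\le m}(x_j^*)^2=\sum_m\alpha_m\sigma_m(x)^2 .
\]
The bounds $\eta\sum_jw_j(x_j^*)^2\le\eta W\|x\|_\infty^2$ and $\sum_kw_k|x_k|^2\le W\|x\|_\infty^2\le W\|x\|_X^2$ give \eqref{eq:equiv}. If $q_1,q_2,\dots$ are seminorms with $\sum_iq_i(x)^2<\infty$ for all $x$, then $(\sum_iq_i^2)^{1/2}$ is a seminorm by the triangle inequality in $\ell_2$. Both functions in \eqref{eq:norms} have this form and dominate $\|\cdot\|_\infty$.
\end{proof}

The next example contains the mechanism of the proof of Theorem~\ref{thm:main}.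

\begin{example}\label{ex:distinct}
Let $x\in c_0$ have nonzero coordinates with pairwise distinct moduli. We show that $T$ does not attain its norm at $x/\|x\|_X$. The rank $r(k)$, defined by $x^*_{r(k)}=|x_k|$, is a bijection of $\mathbb{N}$. Take $k=1$ if $r(1)\ge2$, and $k=2$ if $r(1)=1$; in both cases $r:=r(k)$ satisfies $r\ge2$ and $r\ge k$. Let $z=\frac{x_k}{|x_k|}e_k$ and let $t>0$ be smaller than $x^*_{r-1}-x^*_r$ and $x^*_r-x^*_{r+1}$. Passing from $x$ to $x\pm tz$ replaces $|x_k|$ by $|x_k|\pm t$ and changes no rank; the sup norm does not change because $r\ge2$. Therefore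
\[
D_X(x,tz)=\eta w_r\Big(\tfrac12\big((|x_k|+t)^2+(|x_k|-t)^2\big)-|x_k|^2\Big)=\eta w_rt^2\le\eta w_kt^2 ,
\]
while $D_Y(x,tz)\ge w_kt^2$ by \eqref{eq:lower}. If $T$ attained its norm at $x/\|x\|_X$, Lemma~\ref{lem:attain} would give $w_kt^2\le(1+W)\,\eta w_kt^2$, contrary to $\eta(1+W)<1$. In short: moving a coordinate costs $\eta$ times the weight of its rank in $X$ and gains the weight of its position in $Y$, and some coordinate below the top has rank at least its position.
\end{example}

\begin{remark}
The term $\|x\|_\infty^2$ keeps $\|T\|$ bounded as $\eta\to0$, and it cannot be dropped. Without it we would have $|x|_X^2=\eta\sum_jw_j(x_j^*)^2$ and $|y|_Y^2=|y|_X^2+\sum_kw_k|y_k|^2$. Since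
\[
\sum_kw_k|y_k|^2=\sum_m(w_m-w_{m+1})\sum_{k\le m}|y_k|^2\le\sum_m(w_m-w_{m+1})\,\sigma_m(y)^2=\sum_jw_j(y_j^*)^2 ,
\]
this gives $|y|_Y^2\le(1+1/\eta)|y|_X^2$, with equality at $y=e_1$. The identity then attains its norm.
\end{remark}

\section{Local uniform rotundity}\label{sec:lur}

The definition of LUR involves unit vectors, which is inconvenient for norms built as sums of squares. The following form removes the normalization.

\begin{lemma}\label{lem:criterion}
A norm on $E$ is LUR if and only if, for all $x,x_n\in E$,
\[
2\|x\|^2+2\|x_n\|^2-\|x+x_n\|^2\to0\quad\text{implies}\quad\|x_n-x\|\to0 .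
\]
\end{lemma}

\begin{proof}
For unit vectors the left-hand expression is $4-\|x+x_n\|^2$, so the condition implies LUR. Conversely, let the norm be LUR and let the expression tend to $0$. By \eqref{eq:convex}, $\|x_n\|\to\|x\|$, and then $\|x+x_n\|\to2\|x\|$. If $x=0$, then $x_n\to0$. If $x\ne0$, put $\hat x=x/\|x\|$ and $\hat x_n=x_n/\|x_n\|$ for large $n$. Then $\big\|\hat x_n-x_n/\|x\|\big\|=\big|1-\|x_n\|/\|x\|\big|\to0$, so $\|\hat x+\hat x_n\|\to2$. Hence $\hat x_n\to\hat x$ and $x_n=\|x_n\|\hat x_n\to x$.
\end{proof}

The seminorms $\sigma_m$ are maxima of Euclidean seminorms, and the difficulty is that the maximizing set depends on the vector. When $x_m^*>x_{m+1}^*$, however, the maximizing set for $x$ is unique with a margin. This forces the maximizing set for $x+x^{(n)}$ to be the same, and on that set the parallelogram law gives convergence. The coordinates outside it are controlled by $\sigma_{m+1}$.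

\begin{proposition}\label{prop:lur}
Let $\|\cdot\|$ be an equivalent norm on $c_0$ such that $\|\cdot\|^2$ is a countable sum of squares of seminorms, among which are $\sqrt{\alpha_m}\,\sigma_m$ for all $m\in\mathbb{N}$, with $\alpha_m>0$. Then $\|\cdot\|$ is LUR. In particular $X$ and $Y$ are LUR.
\end{proposition}

\begin{proof}
Let $\|x\|=\|x^{(n)}\|=1$ and $\|x+x^{(n)}\|\to2$. Then $2\|x\|^2+2\|x^{(n)}\|^2-\|x+x^{(n)}\|^2\to0$. This quantity is the sum, over the seminorms $q$ in the representation, of the terms $2q(x)^2+2q(x^{(n)})^2-q(x+x^{(n)})^2$, which are nonnegative by \eqref{eq:convex}. So each term tends to $0$. Since $\alpha_m>0$, for every $m$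
\[
\Delta_{m,n}:=2\sigma_m(x)^2+2\sigma_m(x^{(n)})^2-\sigma_m(x+x^{(n)})^2\to0\qquad(n\to\infty),
\]
and $\sigma_m(x^{(n)})\to\sigma_m(x)$ by \eqref{eq:convex}.

Fix $0<\tau\le\|x\|_\infty$. Let $A=\{i:|x_i|\ge\tau\}$, a finite nonempty set, let $m=|A|$ and $s=\max_{i\notin A}|x_i|<\tau$, and put $\gamma=\min_{i\in A}|x_i|^2-s^2>0$. The set $A$ carries the $m$ largest moduli, so $\sigma_m(x)^2=\sum_A|x_i|^2$ and $\sigma_{m+1}(x)^2=\sum_A|x_i|^2+s^2$. If $|B|=m$ and $B\ne A$, then $A\setminus B$ and $B\setminus A$ have the same cardinality $p\ge1$, and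
\begin{equation}\label{eq:gap}
\sigma_m(x)^2-\sum_B|x_i|^2=\sum_{A\setminus B}|x_i|^2-\sum_{B\setminus A}|x_i|^2\ge p\gamma\ge\gamma .
\end{equation}

\emph{Coordinates in $A$.} Let $A_n$ be a maximizing set for $\sigma_m(x+x^{(n)})$. The parallelogram law in $\ell_2(A_n)$ gives
\[
\sigma_m(x+x^{(n)})^2=2\sum_{A_n}|x_i|^2+2\sum_{A_n}|x^{(n)}_i|^2-\sum_{A_n}|x_i-x^{(n)}_i|^2 .
\]
The middle sum is at most $\sigma_m(x^{(n)})^2$, so
\[
\Delta_{m,n}\ \ge\ 2\Big(\sigma_m(x)^2-\sum_{A_n}|x_i|^2\Big)+\sum_{A_n}|x_i-x^{(n)}_i|^2 .
\]
Both terms on the right are nonnegative. By \eqref{eq:gap}, $A_n=A$ as soon as $\Delta_{m,n}<2\gamma$, and then $\sum_A|x_i-x_i^{(n)}|^2\le\Delta_{m,n}\to0$.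

\emph{Coordinates outside $A$.} For $i\notin A$ the set $A\cup\{i\}$ has $m+1$ elements, so
\[
\sup_{i\notin A}|x^{(n)}_i|^2\le\sigma_{m+1}(x^{(n)})^2-\sum_A|x^{(n)}_j|^2\ \longrightarrow\ \sigma_{m+1}(x)^2-\sum_A|x_j|^2=s^2 .
\]
Hence $\limsup_n\sup_{i\notin A}|x_i-x^{(n)}_i|\le2s\le2\tau$.

Together, $\limsup_n\|x-x^{(n)}\|_\infty\le2\tau$ for arbitrarily small $\tau$. Thus $x^{(n)}\to x$ in the sup norm, and in $\|\cdot\|$ by equivalence. The norms of $X$ and $Y$ have the required form by Lemma~\ref{lem:norms}.
\end{proof}

\section{Directions of small convexity in $X$}\label{sec:directions}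

For $I\subset\mathbb{N}$ write $w(I)=\sum_{k\in I}w_k$. We extend Example~\ref{ex:distinct} to an arbitrary $x\ne0$. Three features of $x$ need care.

\emph{The top level must not move.} Suppose $|x_k|=\|x\|_\infty$ and $|z_k|=1$. The average of $\|x\pm tz\|_\infty^2$ is at least the average of $|x_k\pm tz_k|^2$, which is $\|x\|_\infty^2+t^2$. So $D_X(x,tz)\ge t^2>\eta Wt^2$, more than Lemma~\ref{lem:key} allows. This is where $c_0$ enters: a nonzero vector of $c_0$ always has coordinates below the top level, whereas $(1,\dots,1)\in\mathbb{K}^N$ has none.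

\emph{Tied coordinates must move together.} Suppose a value $s$ with $0<s<\|x\|_\infty$ occupies exactly the ranks $p,\dots,q$ with $p<q$, and we move the modulus of one tied coordinate by $\pm t$ with $t$ small. It rises to rank $p$ or falls to rank $q$, so $\|\cdot\|_X^2$ changes by $\eta w_p(2st+t^2)$ or $\eta w_q(-2st+t^2)$. The average contains the term $\eta st(w_p-w_q)>0$, of first order in $t$. Moving the whole level at once avoids this, at the price of comparing the total weight of its positions with the total weight of its ranks.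

\emph{Zero coordinates have no rank} when $x$ has infinite support. A zero coordinate moved to $\pm t$ acquires one, and $t$ must be small enough for this rank to be at least the position.

\begin{lemma}\label{lem:key}
For every $x\in c_0\setminus\{0\}$ there are $t>0$, a finite nonempty set $I\subset\mathbb{N}$, and $z\in c_0$ with $|z_k|=1$ for $k\in I$ and $z_k=0$ for $k\notin I$, such that
\[
D_X(x,tz)\le\eta\,t^2\,w(I).
\]
\end{lemma}

\begin{proof}
Put $M=\|x\|_\infty>0$.

\emph{Case 1: some coordinate of $x$ is zero.} Let $n$ be the smallest index with $x_n=0$, and take $I=\{n\}$, $z=e_n$, $t=\min\big(\{M\}\cup\{|x_i|:i<n\}\big)>0$. Since $t\le M$, we have $\|x\pm te_n\|_\infty=M$. Let $J$ be the number of indices $k$ with $|x_k|\ge t$. It is finite, and $J\ge n-1$ because all $i<n$ are counted. The nonzero moduli of $x\pm te_n$ are those of $x$ together with $t$, so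
\[
(x\pm te_n)^*=(x_1^*,\dots,x_J^*,\ t,\ x_{J+1}^*,\ x_{J+2}^*,\dots).
\]
The entries after $t$ have moved to later ranks and carry smaller weights. Thus
\[
\|x\pm te_n\|_X^2=M^2+\eta\Big(\sum_{j\le J}w_j(x_j^*)^2+w_{J+1}t^2+\sum_{j>J}w_{j+1}(x_j^*)^2\Big)\le\|x\|_X^2+\eta w_{J+1}t^2 ,
\]
and $w_{J+1}\le w_n$ since $J+1\ge n$. Averaging gives $D_X(x,te_n)\le\eta t^2w_n$.

\emph{Case 2: all coordinates of $x$ are nonzero.} Each value of $|x_k|$ is taken finitely many times, so the distinct values form a sequence $M=s_0>s_1>s_2>\cdots\to0$. Let $I_l=\{k:|x_k|=s_l\}$ be the positions of level $l$, let $N_l=|I_0|+\dots+|I_l|$, and let $R_0=\{1,\dots,N_0\}$ and $R_l=\{N_{l-1}+1,\dots,N_l\}$ for $l\ge1$ be the ranks of level $l$, so that $x_j^*=s_l$ for $j\in R_l$. Each of the families $(I_l)_{l\ge0}$ and $(R_l)_{l\ge0}$ partitions $\mathbb{N}$. Since $|I_0|=N_0$ and $(w_j)$ is decreasing, $w(I_0)\le w(R_0)$. Therefore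
\[
\sum_{l\ge1}w(I_l)=W-w(I_0)\ \ge\ W-w(R_0)=\sum_{l\ge1}w(R_l).
\]
If $w(I_l)<w(R_l)$ held for all $l\ge1$, these convergent sums would satisfy the opposite strict inequality. So there is $l\ge1$ with $w(R_l)\le w(I_l)$. Fix it and take
\[
I=I_l,\qquad z=\sum_{k\in I}\frac{x_k}{|x_k|}\,e_k,\qquad 0<t<\min(s_{l-1}-s_l,\ s_l-s_{l+1}).
\]
The coordinates of $x\pm tz$ have modulus $s_l\pm t$ on $I_l$ and $|x_k|$ elsewhere, and $s_{l-1}>s_l\pm t>s_{l+1}$. So the levels keep their order: $(x\pm tz)^*_j=s_l\pm t$ for $j\in R_l$, and $(x\pm tz)^*_j=x_j^*$ otherwise. Also $\|x\pm tz\|_\infty=M$ because $l\ge1$. Hence $\|x\pm tz\|_X^2=\|x\|_X^2+\eta\,w(R_l)\,(\pm2s_lt+t^2)$. The first-order terms cancel in the average, and $D_X(x,tz)=\eta t^2w(R_l)\le\eta t^2w(I)$.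
\end{proof}

The number $t$ depends on $x$ and may be very small. This does no harm: both sides of the comparison below are proportional to $t^2w(I)$.

\section{The distance to the norm attaining operators}\label{sec:distance}

It remains to pass from $T$ to the operators near $T$. Such an operator $S$ sends $z$ to a vector whose coordinates on $I$ still have modulus close to $1$, and this is all that \eqref{eq:lower} needs. To treat Theorems~\ref{thm:main} and~\ref{thm:more}(b) at once, we allow an extra summand in the domain. For a Banach space $Z$, possibly $\{0\}$, let $X\oplus_2Z$ be the product with norm $\|(u,v)\|^2=\|u\|_X^2+\|v\|_Z^2$, and let $P\colon X\oplus_2Z\to Y$ be given by $P(u,v)=u$. Since $\|P(u,v)\|_Y\le\|T\|\|u\|_X$ and $P(u,0)=Tu$, we have $\|P\|=\|T\|$.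

\begin{proposition}\label{prop:distance}
Let $G=X\oplus_2Z$. If $S\in\mathcal{L}(G,Y)$ attains its norm at a unit vector $(x,v)$ with $x\ne0$, then $\|S-P\|\ge\rho(\eta,W)$.
\end{proposition}

\begin{proof}
Let $\varepsilon=\|S-P\|$ and $c=1-\varepsilon\sqrt{1+\eta W}$. We claim that $c\le\sqrt\eta\,\|S\|$. There is nothing to prove if $c\le0$, so let $c>0$. Take $t,I,z$ from Lemma~\ref{lem:key} for $x$, and put $y=S(z,0)$. Since $\|z\|_\infty=1$, \eqref{eq:equiv} gives for $k\in I$
\[
|y_k|\ge|z_k|-\|(S-P)(z,0)\|_\infty\ge1-\|(S-P)(z,0)\|_Y\ge1-\varepsilon\|z\|_X\ge c .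
\]
The second component does not move along $(tz,0)$, so $D_G\big((x,v),(tz,0)\big)=D_X(x,tz)$. By \eqref{eq:lower}, Lemma~\ref{lem:attain} and Lemma~\ref{lem:key},
\[
t^2c^2w(I)\le\sum_kw_k|ty_k|^2\le D_Y\big(S(x,v),ty\big)\le\|S\|^2D_X(x,tz)\le\|S\|^2\eta\,t^2w(I).
\]
Dividing by $t^2w(I)>0$ proves the claim. Now $\|S\|\le\|P\|+\varepsilon\le\sqrt{1+W}+\varepsilon$, so
\[
1-\varepsilon\sqrt{1+\eta W}\le\sqrt{\eta(1+W)}+\varepsilon\sqrt\eta ,
\]
which rearranges to $\varepsilon\ge\rho(\eta,W)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]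
The norms are equivalent to the sup norm by Lemma~\ref{lem:norms} and LUR by Proposition~\ref{prop:lur}. For $Z=\{0\}$ we have $G=X$ and $P=T$, and every unit vector is nonzero, so Proposition~\ref{prop:distance} gives the estimate. The hypothesis $\eta(1+W)<1$ makes $\rho(\eta,W)$ positive. Thus $T$ is not in the closure of $\operatorname{NA}(X,Y)$, and $X$ fails property A.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(a)]
Use the norms \eqref{eq:norms}. They satisfy $\|y\|_Y^2\le(1+\eta W+W)\|y\|_\infty^2$, and Theorem~\ref{thm:main} with $\|T\|\le\sqrt{1+W}$ gives $\operatorname{dist}(T,\operatorname{NA}(X,Y))\ge\rho(\eta,W)(1+W)^{-1/2}\|T\|$. As $\eta,W\to0$, both $1+\eta W+W$ and $\rho(\eta,W)(1+W)^{-1/2}$ tend to $1$. Choose $\eta$ and $W$ so small that $\eta(1+W)<1$, the first quantity is at most $(1+\delta)^2$, and the second is at least $1-\delta$. The zero operator attains its norm at every unit vector, which gives the upper bound $\|T\|$.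
\end{proof}

\section{Spaces containing $c_0$}\label{sec:other}

We recall the notions and theorems used in parts (b) and (c). A closed subspace of $E$ is \emph{complemented} if it is the range of a bounded linear projection on $E$. A sequence $(b_n)$ is a \emph{basis} of $E$ if every $x\in E$ has a unique norm-convergent expansion $x=\sum_nc_nb_n$; finite sums with rational coefficients are then dense, so $E$ is separable. The basis is \emph{unconditional} if each expansion converges in every order of summation, and \emph{boundedly complete} if $\sum_nc_nb_n$ converges whenever its partial sums are bounded. The space $E$ has the \emph{Radon--Nikod\'ym property} (RNP) if, for every finite measure $\mu$, every countably additive $E$-valued measure of bounded variation that is absolutely continuous with respect to $\mu$ has a Bochner integrable density. None of these conditions on measures and densities changes under an isomorphism, so the RNP is an isomorphic invariant.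

\begin{enumerate}
\item[(F1)] Sobczyk's theorem: a subspace of a separable Banach space that is isomorphic to $c_0$ is complemented.
\item[(F2)] Kadec's theorem: every separable Banach space has an equivalent LUR norm.
\item[(F3)] James's theorem: an unconditional basis of a space containing no copy of $c_0$ is boundedly complete.
\item[(F4)] A space with a boundedly complete basis is isomorphic to a dual space.
\item[(F5)] The Dunford--Pettis theorem: separable dual spaces have the RNP.
\item[(F6)] Bourgain's theorem \cite{Bourgain}: a nonzero space with the RNP has property A.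
\end{enumerate}

\begin{proof}[Proof of Theorem~\ref{thm:more}(b)]
Let $Q$ be a bounded projection of $E$ onto a subspace $E_0$, let $j\colon E_0\to c_0$ be an isomorphism, and let $Z=\ker Q$. Give $Z$ the restriction $\|\cdot\|_Z$ of an equivalent LUR norm of $E$; it is LUR, because the definition involves only vectors of $Z$. Take $W=1$, $\eta=\frac1{16}$, and $G=X\oplus_2Z$. The map $e\mapsto(jQe,\,e-Qe)$ is an isomorphism of $E$ onto $G$, so the norm of $G$ pulls back to an equivalent norm on $E$. It suffices to show that $G$ is LUR and fails property A.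

\emph{$G$ is LUR.} We use Lemma~\ref{lem:criterion}. For $(u,v),(u_n,v_n)\in G$, the expression in that lemma equals
\[
\big(2\|u\|_X^2+2\|u_n\|_X^2-\|u+u_n\|_X^2\big)+\big(2\|v\|_Z^2+2\|v_n\|_Z^2-\|v+v_n\|_Z^2\big).
\]
Both brackets are nonnegative by \eqref{eq:convex}. If the sum tends to $0$, so does each bracket, and the lemma applied in $X$ and in $Z$ gives $u_n\to u$ and $v_n\to v$.

\emph{$G$ fails property A.} Suppose that $S\in\mathcal{L}(G,Y)$ attains its norm at a unit vector $(x,v)$, and let $\varepsilon=\|S-P\|$. The new possibility is $x=0$, where Lemma~\ref{lem:key} gives nothing; but there $P$ vanishes, so an operator near $P$ is too small to attain its norm. Indeed, if $x=0$, then $\|S\|=\|(S-P)(0,v)\|_Y\le\varepsilon$, while $\|S\|\ge\|P\|-\varepsilon\ge1-\varepsilon$; hence $\varepsilon\ge\frac12$. If $x\ne0$, then $\varepsilon\ge\rho(\frac1{16},1)>\frac12$ by Proposition~\ref{prop:distance} and \eqref{eq:half}. So no operator at distance less than $\frac12$ from $P$ attains its norm.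

\emph{Separable spaces.} If $E$ is separable and contains a copy of $c_0$, the copy is complemented by (F1) and $E$ has an equivalent LUR norm by (F2). Let $(K,d)$ be an infinite compact metric space. The space $C(K)$ is separable: by the Stone--Weierstrass theorem, the algebra generated by the constants and the distance functions to the points of a countable dense set is dense. To find $c_0$, take distinct points $p_n$ converging to a point $p$ different from all of them, and let $r_n=\frac12\inf_{m\ne n}d(p_n,p_m)$, which is positive because the sequence accumulates only at $p$. The open balls of center $p_n$ and radius $r_n$ are disjoint, since $r_n+r_m\le d(p_n,p_m)$. The functions $f_n=\max\{0,\,1-d(\cdot,p_n)/r_n\}$ have norm $1$ and vanish outside these balls, so $\|\sum_nc_nf_n\|=\max_n|c_n|$ for finite sums. Their closed linear span is isometric to $c_0$.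
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(c)]
(i)$\Rightarrow$(ii). By (F3) the basis is boundedly complete, so by (F4) $E$ is isomorphic to a dual space, which is separable because $E$ is. By (F5) and isomorphic invariance, $E$ has the RNP.

(ii)$\Rightarrow$(iii). With any equivalent norm $E$ still has the RNP, and (F6) applies.

(iii)$\Rightarrow$(iv). Equivalent LUR norms are among the equivalent norms.

(iv)$\Rightarrow$(i). If $E$ contained a copy of $c_0$, then, $E$ being separable, part (b) would give an equivalent LUR norm failing property A.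
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bourgain}
Bourgain, \emph{On dentability and the Bishop--Phelps property}, Israel J. Math. 28 (1977).

\bibitem{JMR}
Mingu Jung, Miguel Martin and Abraham Rueda Zoca, \emph{Residuality in the set of norm attaining operators between Banach spaces}, arXiv:2203.04023 (2022).

\end{thebibliography}
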